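
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\newtheorem{example}[theorem]{Example}

\numberwithin{equation}{section}

\title{Common pairs of graphs: the set of admissible densities\\ need not be an interval}


\begin{abstract}
For graphs $H_1,H_2$ let $\pi(H_1,H_2)$ be the set of $p\in(0,1)$ for which the pair $(H_1,H_2)$ is $(p,1-p)$-common, that is, for which the random coloring with densities $p$ and $1-p$ minimizes a suitably weighted sum of the density of $H_1$ in the first color and of $H_2$ in the second. Behague, Morrison and Noel conjectured that $\pi(H_1,H_2)$ is always an interval. We disprove this: $\pi(H_1,H_2)$ can have arbitrarily many connected components. In our examples $H_1$ is a disjoint union of edges and copies of one complete bipartite graph $K_{s,s}$, and $H_2$ is a disjoint union of edges and cycles. We also show that $\pi(H_1,H_2)$ is an interval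 if one of the two graphs satisfies a convexity condition, for instance if it is weakly norming.
\end{abstract}

\section{The question and the results}

\subsection{Common pairs}

A \emph{graphon} is a measurable symmetric function $W:[0,1]^2\to[0,1]$. The homomorphism density of a graph $H$ in $W$ is
\[
t(H,W)=\int_{[0,1]^{V(H)}}\prod_{uv\in E(H)}W(x_u,x_v)\,dx_{V(H)} ,
\]
and $e(H)=|E(H)|$. All graphs $H_1,H_2$ below have at least one edge. Two graphons with $W_1+W_2=1$ describe a (fractional) coloring of the edges of a large complete graph with two colors, and $t(H_i,W_i)$ is the density of copies of $H_i$ in color $i$.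

For $p\in(0,1)$ the pair $(H_1,H_2)$ is called \emph{$(p,1-p)$-common} if
\begin{equation}\label{eq:def}
\frac{t(H_1,W_1)}{e(H_1)\,p^{e(H_1)-1}}+\frac{t(H_2,W_2)}{e(H_2)\,(1-p)^{e(H_2)-1}}\ \ge\ \frac{p}{e(H_1)}+\frac{1-p}{e(H_2)}
\end{equation}
for all graphons $W_1,W_2$ with $W_1+W_2=1$. The constant pair $W_1\equiv p$, $W_2\equiv 1-p$ gives equality, so the condition says that this pair, the limit of random colorings, minimizes the left side. The weights are the natural ones: $q\mapsto q^{e}/(e\,p^{e-1})$ has derivative $1$ at $q=p$, so at $W_1\equiv p$ the two first variations in constant directions cancel. For $H_1=H_2=H$ and $p=\frac12$ the condition reads $t(H,W)+t(H,1-W)\ge 2^{1-e(H)}$.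

The question is how commonness depends on $p$. Put
\[
\pi(H_1,H_2)=\{p\in(0,1):(H_1,H_2)\text{ is }(p,1-p)\text{-common}\}.
\]
It is known that, depending on the graphs, this set can be all of $(0,1)$, a singleton, empty, or a proper subset of $(0,1)$ with at least two elements. Behague, Morrison and Noel \cite{BMN} made the following conjecture, in which an interval is any convex subset of $(0,1)$, including $\emptyset$ and singletons.

\medskip
\noindent\textbf{Conjecture} (\cite{BMN}). \emph{For any graphs $H_1$ and $H_2$, the set $\pi(H_1,H_2)$ is an interval.}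

\subsection{A normalization and the simplest cases}

Throughout, $W_1,W_2$ are graphons with $W_1+W_2=1$, and
\[
d_i=t(K_2,W_i),\qquad d_1+d_2=1,\qquad \rho=d_1/d_2\ \ (d_2>0),\qquad P_i=t(H_i,W_i)^{1/e(H_i)}\in[0,1].
\]
In terms of $P_1,P_2$, inequality \eqref{eq:def} becomes
\begin{equation}\label{eq:norm}
\frac{p}{e(H_1)}\Big(\Big(\frac{P_1}{p}\Big)^{e(H_1)}-1\Big)+\frac{1-p}{e(H_2)}\Big(\Big(\frac{P_2}{1-p}\Big)^{e(H_2)}-1\Big)\ \ge\ 0 .
\end{equation}
Two tests follow at once.

\begin{lemma}\label{lem:tests}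
Let $W_1+W_2=1$.
\begin{enumerate}
\item[\textup{(F)}] If $P_1<p$ and $P_2<1-p$, then \eqref{eq:norm} fails, so $p\notin\pi(H_1,H_2)$.
\item[\textup{(S)}] If $P_1+P_2\ge1$, then \eqref{eq:norm} holds for this pair $(W_1,W_2)$ and every $p\in(0,1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
In (F) both terms of \eqref{eq:norm} are negative. For (S), Bernoulli's inequality $x^e-1\ge e(x-1)$ ($x\ge0$, $e\ge1$ an integer) bounds the left side of \eqref{eq:norm} below by $p(\frac{P_1}{p}-1)+(1-p)(\frac{P_2}{1-p}-1)=P_1+P_2-1\ge0$.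
\end{proof}

\begin{example}\label{ex:easy}
(a) If $t(H_i,W)\ge t(K_2,W)^{e(H_i)}$ for $i=1,2$ and all graphons $W$, then $P_1+P_2\ge d_1+d_2=1$, and $\pi(H_1,H_2)=(0,1)$ by (S). In particular $\pi(K_2,K_2)=(0,1)$.

(b) Let $n\ge3$ be odd. Then $\pi(K_2,C_n)=\emptyset$. To see this, fix $p$, put $q=1-p$, split $[0,1]$ into two halves, and let $W_2$ be $q-\tau$ on the two diagonal blocks and $q+\tau$ on the off-diagonal ones, with $\tau>0$ small. The constant function $1$ and the function equal to $1$ on one half and $-1$ on the other are eigenfunctions of the integral operator of $W_2$, with eigenvalues $q$ and $-\tau$; all other eigenvalues are $0$. Hence $t(C_n,W_2)=q^n-\tau^n<q^n$ while $d_1=p$, and \eqref{eq:def} fails.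
\end{example}

So odd cycles in $H_2$ can gain from a negative eigenvalue of $W_2$. A negative eigenvalue of $W_2=1-W_1$ makes $W_1$ denser on some part of $[0,1]$, and $H_1$ can be made to charge for that. Our counterexample is a careful balance of this gain and this charge.

\subsection{Results}

Why might one expect an interval? A failure at $p'$ can be moved to smaller values of $p$ by rescaling: replace $W_1$ by $cW_1$ and $W_2$ by $cW_2+(1-c)$, with $c=p/p'$. The first normalized density $t(H_1,W_1)/p^{e(H_1)}$ does not change. If the second one behaves convexly, the failure survives, and $\pi$ is an up-set. Here $I\subseteq(0,1)$ is an \emph{up-set} if $p\in I$ and $p<p'<1$ imply $p'\in I$; \emph{down-sets} are defined symmetrically.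

\begin{theorem}\label{thm:convex}
Suppose that $P(W):=t(H_2,W)^{1/e(H_2)}$ satisfies
\begin{equation}\label{eq:convex}
P(cW+(1-c))\le cP(W)+(1-c)\qquad\text{for all graphons $W$ and all }c\in[0,1].
\end{equation}
This holds, for example, if $W\mapsto t(H_2,|W|)^{1/e(H_2)}$ is a norm, i.e.\ if $H_2$ is weakly norming. Then for every $H_1$ the set $\pi(H_1,H_2)$ is an up-set in $(0,1)$, hence an interval. Symmetrically, if $H_1$ has this property, then $\pi(H_1,H_2)$ is a down-set.
\end{theorem}

In general, however, the conjecture is false.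

\begin{theorem}\label{thm:main}
Let $k\ge1$, let $\sqrt2-1<x_1<y_1<x_2<y_2<\dots<x_k<y_k<\frac12$, let $y_0=\frac15$ and $\varepsilon>0$. There are graphs $H_1,H_2$ and numbers $p_j^*\in(y_{j-1},y_j)$ with $|p_j^*-x_j|<\varepsilon$ $(1\le j\le k)$ such that
\[
y_0,\dots,y_k\in\pi(H_1,H_2)\qquad\text{and}\qquad p_1^*,\dots,p_k^*\notin\pi(H_1,H_2).
\]
Hence $\pi(H_1,H_2)$ has at least $k+1$ connected components, and already $k=1$ disproves the conjecture. One can take $H_1$ to be a disjoint union of edges and copies of one graph $K_{s,s}$, and $H_2$ a disjoint union of edges and cycles.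
\end{theorem}

By Theorem~\ref{thm:convex}, neither graph in Theorem~\ref{thm:main} satisfies the convexity condition; in particular neither is weakly norming.

Sections~\ref{sec:reduction}--\ref{sec:end} prove Theorem~\ref{thm:main}. Section~\ref{sec:reduction} reduces it to an inequality $\rho A+\kappa B\ge0$ between logarithmic densities of $K_{s,s}$ in $W_1$ and of cycles in $W_2$. Section~\ref{sec:model} works out this inequality by hand on two-block graphons, where the whole mechanism is visible. The remaining sections show that general graphons do no better. Theorem~\ref{thm:convex} is proved in Section~\ref{sec:convex} and is not used elsewhere.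

\emph{Conventions.} Logarithms are natural, $\|\cdot\|_s$ is the norm of $L^s[0,1]$, $\langle\cdot,\cdot\rangle$ is the inner product of real $L^2[0,1]$, and $W_i$ also denotes the integral operator $(W_ig)(x)=\int W_i(x,y)g(y)\,dy$. We fix $k$, the $x_j$ and the $y_l$ as in Theorem~\ref{thm:main}, and write
\[
r_j=\frac{x_j}{1-x_j},\qquad \rho_l=\frac{y_l}{1-y_l},\qquad a=\frac1{\sqrt2},\qquad b=\sqrt{\frac{1+\rho_k}{2}} .
\]
The map $x\mapsto x/(1-x)$ is increasing and sends $\frac15,\ \sqrt2-1,\ \frac12$ to $\frac14,\ a,\ 1$. Hence $\rho_0=\frac14$ and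
\[
a<r_1<\rho_1<r_2<\rho_2<\dots<r_k<\rho_k<b^2<b<1 .
\]

\section{Reduction to a linear inequality}\label{sec:reduction}

\subsection{Repeating and diluting}

Density is multiplicative over disjoint unions. If $mH$ denotes the union of $m$ disjoint copies of $H$, then $t(mH,W)=t(H,W)^m$ and $e(mH)=m\,e(H)$, so \emph{$t(H,W)^{1/e(H)}$ is unchanged when $H$ is replaced by $mH$}. On the other hand, if both graphs are repeated $m$ times, the exponents in \eqref{eq:norm} tend to infinity in a fixed ratio. So for fixed $p$ and $\delta>0$, every pair with $P_1\ge p+\delta$ or $P_2\ge1-p+\delta$ satisfies \eqref{eq:norm} once $m$ exceeds a bound that does not depend on the pair. Thus for many copies only pairs with $P_1$ near or below $p$ and $P_2$ near or below $1-p$ matter.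

We also dilute with edges. Let $H$ consist of a fixed graph $J$ and additional copies of $K_2$, with $e$ edges in total. If $d=t(K_2,W)>0$, then
\[
t(H,W)^{1/e}=d\,\Big(\frac{t(J,W)}{d^{e(J)}}\Big)^{1/e},
\]
which for large $e$ is a small perturbation of $d$, provided $t(J,W)>0$. If both graphs are diluted, then $P_1+P_2$ is close to $d_1+d_2=1$, and to first order $P_1+P_2-1$ is a \emph{linear} combination of logarithmic densities.
\begin{itemize}
\item If this combination is negative for some pair, then after enough dilution $P_1+P_2<1$, and (F) excludes every $p$ between $P_1$ and $1-P_2$, both of which are close to $d_1$.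
\item If it is nonnegative for \emph{all} pairs with $d_1$ near $p$, then $e^z\ge1+z$ gives $P_1+P_2\ge1$ for these pairs, without any error term, and (S) applies to them. The pairs with $d_1$ away from $p$ are taken care of by repeating, provided $P_1$ and $P_2$ are never much smaller than $d_1$ and $d_2$.
\end{itemize}
So we want a linear combination that is negative for some pair with $d_1=x_j$, for each $j$, but nonnegative for all pairs with $d_1$ near one of the $y_l$.

\subsection{The two functionals}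

For integers $s,N\ge2$ and positive numbers $c=(c_0,\dots,c_{2k})$ put, whenever the logarithms are defined,
\begin{equation}\label{eq:AB}
A(W_1)=\frac1{s^2}\log\frac{t(K_{s,s},W_1)}{d_1^{s^2}},\qquad
B(W_2)=\sum_{i=0}^{2k}c_i\log\frac{t(C_{2N+i},W_2)}{d_2^{2N+i}} .
\end{equation}
Let $M_s=t(K_{s,s},W_1)^{1/s^2}$, so that $A=\log(M_s/d_1)$ if $d_1>0$. The following bound says that $M_s$ controls the density of $W_1$ on every part of $[0,1]$, at a price that, for a part of given size, becomes negligible for large $s$.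

\begin{lemma}\label{lem:holder}
Let $s\ge2$, $s'=s/(s-1)$, and let $u,v\ge0$ be bounded. Then
\begin{equation}\label{eq:holder}
\langle u,W_1v\rangle\le M_s\|u\|_{s'}\|v\|_{s'} .
\end{equation}
In particular $M_s\ge d_1$, so $A$ is defined and $A(W_1)\ge0$ whenever $d_1>0$.
\end{lemma}

\begin{proof}
Let $g(y)=\int W_1(x,y)u(x)\,dx$. H\"older's inequality gives $\langle u,W_1v\rangle=\int gv\le\|g\|_s\|v\|_{s'}$. Expand the $s$-th power of $g$ and put $K(x_1,\dots,x_s)=\int\prod_{i}W_1(x_i,y)\,dy$. H\"older's inequality on $[0,1]^s$ yields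
\[
\|g\|_s^s=\int\prod_{i=1}^su(x_i)\,K(x_1,\dots,x_s)\,dx_1\cdots dx_s\le\|u\|_{s'}^s\Big(\int K^s\Big)^{1/s}=\|u\|_{s'}^s\,t(K_{s,s},W_1)^{1/s}=\|u\|_{s'}^s\,M_s^s,
\]
which proves \eqref{eq:holder}. Take $u=v=1$ for the last statement.
\end{proof}

\begin{proposition}\label{prop:reduction}
Suppose there are integers $s,N\ge2$, positive rationals $\kappa,c_0,\dots,c_{2k}$, and reals $\omega\in(0,\rho_0)$, $\Lambda\ge0$ with $\rho_k+\omega\le b^2$, such that the following hold.
\begin{enumerate}
\item[\textup{(i)}] If $\rho\le b^2$, then $t(C_{2N+i},W_2)>0$ for $0\le i\le 2k$, and $B(W_2)\ge-\Lambda$.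
\item[\textup{(ii)}] If $|\rho-\rho_l|\le\omega$ for some $0\le l\le k$, then $\rho A(W_1)+\kappa B(W_2)\ge0$.
\item[\textup{(iii)}] For each $1\le j\le k$ there is a pair $W_1^{(j)}+W_2^{(j)}=1$ with $d_1=x_j$ $($so $\rho=r_j)$ and $r_jA(W_1^{(j)})+\kappa B(W_2^{(j)})<0$.
\end{enumerate}
Then the conclusion of Theorem~\ref{thm:main} holds for every $\varepsilon>0$.
\end{proposition}

\begin{proof}
Write $c_i=n_i/n$ and $\kappa=g/h$ with positive integers $n_i,n,g,h$, and put $\alpha=nh$, $\beta=s^2g$. For an integer $e\ge\max\{\alpha s^2,\ \beta\sum_in_i(2N+i)\}$, to be chosen large, let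
\begin{itemize}
\item $H_1'$ be the disjoint union of $\alpha$ copies of $K_{s,s}$ and of copies of $K_2$, with $e$ edges in total;
\item $H_2'$ be the disjoint union of $\beta n_i$ copies of $C_{2N+i}$ for each $0\le i\le2k$, and of copies of $K_2$, with $e$ edges in total.
\end{itemize}
Let $H_i=mH_i'$, so $e(H_1)=e(H_2)=me=:E$. By the formula for diluted graphs, independently of $m$,
\begin{equation}\label{eq:P}
P_1=d_1e^{\theta A(W_1)},\quad P_2=d_2e^{\eta B(W_2)},\qquad \theta=\frac{\alpha s^2}{e},\quad \eta=\frac{\beta n}{e},\quad \frac\eta\theta=\frac{s^2gn}{nhs^2}=\kappa,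
\end{equation}
the first when $d_1>0$, the second when $\rho\le b^2$.

\emph{Choice of $e$.} Choose $\delta>0$ such that for every $0\le l\le k$ we have $0<y_l-\delta$, $y_l+\delta<1$, and $|d_1-y_l|\le\delta$ implies $|\rho-\rho_l|\le\omega$. As $e\to\infty$, $\theta,\eta\to0$ with fixed ratio $\kappa$. For the pairs in (iii), $d_2=1-x_j$ and $\rho=r_j<b^2$, so \eqref{eq:P} gives
\[
P_1(W_1^{(j)})+P_2(W_2^{(j)})=1+\theta(1-x_j)\big(r_jA(W_1^{(j)})+\kappa B(W_2^{(j)})\big)+O(\theta^2),
\]
which is less than $1$ for large $e$. Moreover $P_1(W_1^{(j)})\to x_j$ and $1-P_2(W_2^{(j)})\to x_j$, and $y_{j-1}<x_j<y_j$. We may therefore fix $e$ so that each interval $\big(P_1(W_1^{(j)}),\,1-P_2(W_2^{(j)})\big)$ is nonempty and contained in $(y_{j-1},y_j)\cap(x_j-\varepsilon,x_j+\varepsilon)$, and so that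
\begin{equation}\label{eq:e}
(1-y_l+\delta)e^{-\eta\Lambda}\ge1-y_l+\tfrac\delta2\qquad(0\le l\le k).
\end{equation}

\emph{Failures.} Pick $p_j^*$ in the interval just described. Then $P_1(W_1^{(j)})<p_j^*$ and $P_2(W_2^{(j)})<1-p_j^*$, so $p_j^*\notin\pi(H_1,H_2)$ by (F), for every $m$.

\emph{Successes.} Let $p=y_l$ and let $W_1+W_2=1$ be arbitrary. We show that \eqref{eq:norm} holds once $m$ exceeds a bound independent of $W_1,W_2$.
\begin{itemize}
\item Let $|d_1-p|\le\delta$. Then $|\rho-\rho_l|\le\omega$, so $0<\rho\le b^2$ and \eqref{eq:P} applies. By $e^z\ge1+z$ and (ii),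
\[
P_1+P_2\ge d_1+d_2+\theta d_1A+\eta d_2B=1+\theta d_2(\rho A+\kappa B)\ge1 ,
\]
and (S) applies.
\item Let $d_1>p+\delta$. Since $A\ge0$, $P_1\ge d_1>p+\delta$. The second term of \eqref{eq:norm} is at least $-\frac{1-p}E$, so \eqref{eq:norm} follows from $p\big((1+\frac\delta p)^E-1\big)\ge1-p$, which holds for large $m$.
\item Let $d_1<p-\delta$. Then $\rho<\rho_l\le b^2$ and $d_2>1-p+\delta$. By \eqref{eq:P}, (i) and \eqref{eq:e}, $P_2\ge(1-p+\delta)e^{-\eta\Lambda}\ge1-p+\frac\delta2$. The first term of \eqref{eq:norm} is at least $-\frac pE$, so \eqref{eq:norm} follows from $(1-p)\big((1+\frac\delta{2(1-p)})^E-1\big)\ge p$, which holds for large $m$.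
\end{itemize}
Taking $m$ large enough for the finitely many $l$, we get $y_0,\dots,y_k\in\pi(H_1,H_2)$. Since $y_0<p_1^*<y_1<\dots<p_k^*<y_k$, the set $\pi(H_1,H_2)$ has at least $k+1$ components, and the graphs have the form stated in Theorem~\ref{thm:main}.
\end{proof}

It remains to find $s,N,c,\kappa,\omega,\Lambda$ as in the proposition.

\section{The model: two-block graphons and one well}\label{sec:model}

This section explains the choice of $c$ and $\kappa$. Apart from the formulas for two-block graphons and the constant $\gamma$ in \eqref{eq:gamma}, it is heuristic.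

Let $0<d_1<\frac12$ and $0\le\tau\le d_1$. Split $[0,1]$ into two halves and let $W_1$ be $d_1+\tau$ on the two diagonal blocks and $d_1-\tau$ on the off-diagonal blocks. Then $W_2$ is $d_2-\tau$ and $d_2+\tau$, respectively. As in Example~\ref{ex:easy}(b), the nonzero eigenvalues of $W_2$ are $d_2$ and, if $\tau>0$, $-\tau$. Writing $\tau=rd_2$, so that $0\le r\le\rho$, we have $t(C_n,W_2)=d_2^n(1+(-r)^n)$ and
\begin{equation}\label{eq:G}
B(W_2)=G_c(r):=\sum_{i=0}^{2k}c_i\log\big(1+(-r)^{2N+i}\big)\qquad(0\le r<1).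
\end{equation}
For $A$, bound $t(K_{s,s},W_1)$ from below by counting only the maps that send all vertices into the same half, and from above by the maximum of $W_1$: this gives $2\cdot2^{-2s}(d_1+\tau)^{s^2}\le t(K_{s,s},W_1)\le(d_1+\tau)^{s^2}$. Since $(d_1+\tau)/d_1=1+r/\rho$,
\begin{equation}\label{eq:modelA}
\log\Big(1+\frac r\rho\Big)-\frac{2s-1}{s^2}\log2\ \le\ A(W_1)\ \le\ \log\Big(1+\frac r\rho\Big).
\end{equation}
So for large $s$ the quantity $\rho A+\kappa B$ is close to
\[
F(\rho,r)=\rho\log\Big(1+\frac r\rho\Big)+\kappa G_c(r),\qquad 0\le r\le\rho .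
\]
The first term is the charge for having the eigenvalue $-rd_2$ at density ratio $\rho$. For $r>0$ the derivative of $\rho\mapsto\rho\log(1+r/\rho)$ is $\log(1+z)-\frac z{1+z}>0$ with $z=r/\rho$, so the charge is \emph{strictly increasing in $\rho$}. At the smallest possible value $\rho=r$ it equals $r\log2$.

Now take $k=1$ and suppose that $G_c$ is a single narrow well: it is nonnegative except near $r_1$, and its minimum is $G_c(r_1)=-\Delta r_1$. Choose $\kappa$ with $\kappa\Delta=\log2$. Ignoring the width of the well, we see three regimes.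
\begin{itemize}
\item $\rho<r_1$: the well is out of reach because $r\le\rho$, and $F\ge0$.
\item $\rho=r_1$: the well is reached by $r=\rho$, i.e.\ $\tau=d_1$, and charge and gain cancel: $F(r_1,r_1)=r_1\log2-r_1\log2=0$. The true value of $\rho A+\kappa B$ is negative, because for $\tau=d_1$ the graphon $W_1$ vanishes off the diagonal blocks, the lower bound in \eqref{eq:modelA} is exact, and $A=(1-\frac1s)^2\log2<\log2$.
\item $\rho>r_1$: the charge $\rho\log(1+r_1/\rho)$ exceeds the gain $r_1\log2$, and $F>0$.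
\end{itemize}
So in the model failure occurs only near $\rho=r_1$, that is, near $p=x_1$, and $\pi$ should have a gap there. With $k$ wells at $r_1,\dots,r_k$ of depths $\Delta r_j$, proportional to the charges $r_j\log2$, the same $\kappa$ balances all of them, and there is a gap near every $x_j$. At $\rho=\rho_0$ no well can be reached. At $\rho=\rho_l$ with $l\ge1$ the wells within reach are those at $r_1,\dots,r_l$, and there the charge exceeds the gain by at least
\begin{equation}\label{eq:gamma}
\gamma:=\min_{1\le j\le l\le k}\Big(\rho_l\log\Big(1+\frac{r_j}{\rho_l}\Big)-r_j\log2\Big)>0 ,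
\end{equation}
which is positive because the charge is strictly increasing in $\rho$ and $\rho_l>r_j$ for $l\ge j$.

How does one build a well from cycles? For small $z$, $\log(1+z)\approx z$. With $k=1$ and $(c_0,c_1,c_2)=(r_1^2,2r_1,1)$,
\[
\sum_ic_i(-r)^{2N+i}=r^{2N}(r_1^2-2r_1r+r^2)=r^{2N}(r-r_1)^2 .
\]
The weights are \emph{positive}, since they are the coefficients of $(\mu+r_1)^2$, and a small change turns the double zero at $r_1$ into a shallow well.

What remains is to treat arbitrary graphons. Then $W_2$ may have many eigenvalues, may be far from regular, and its eigenfunctions need not be $\pm1$-valued. The point is that $B$ can be negative only by about $\Delta$. For small $\Delta$, a pair with $B<0$ is therefore forced to look like the model: $W_2$ is nearly regular and has, besides its largest eigenvalue, only one that is not small, and this one sits in a well.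

\section{The spectrum of $W_2$}\label{sec:spectrum}

The operator $W_2$ is self-adjoint and Hilbert--Schmidt, hence compact. Its kernel is $\sum_\lambda\lambda f_\lambda\otimes f_\lambda$ in $L^2([0,1]^2)$, the sum running over the nonzero eigenvalues with multiplicity and the $f_\lambda$ being orthonormal eigenfunctions. For $n\ge3$, $t(C_n,W_2)$ is the $L^2([0,1]^2)$ inner product of the kernels of $W_2$ and $W_2^{n-1}$, so
\[
t(C_n,W_2)=\sum_\lambda\lambda^n ,\qquad\text{and also}\qquad \iint W_2^2=\sum_\lambda\lambda^2 .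
\]

\begin{lemma}\label{lem:spectrum}
Let $\rho\le b^2$. Then $d_2>\frac12$, the operator norm of $W_2$ is an eigenvalue $\lambda_0$, and $d_2\le\lambda_0\le1$. Write the other nonzero eigenvalues, with multiplicity, as $\mu_i\lambda_0$, $i\ge1$. Then
\begin{equation}\label{eq:mu}
\sum_{i\ge1}\mu_i^2\le\rho\le b^2<1 .
\end{equation}
Hence $|\mu_i|\le b$ for all $i$, and at most one $\mu_i$ has $|\mu_i|>a$.
\end{lemma}

\begin{proof}
From $d_1/d_2\le b^2<1$ and $d_1+d_2=1$ we get $d_2>\frac12$. Since $W_2$ is self-adjoint, its norm is $\sup|\langle g,W_2g\rangle|$ over unit $g$. Since $W_2\ge0$, $|\langle g,W_2g\rangle|\le\langle|g|,W_2|g|\rangle$, so the norm is also the supremum of $\langle g,W_2g\rangle$. This supremum is at least $\langle1,W_21\rangle=d_2>0$, so by compactness it is an eigenvalue $\lambda_0\ge d_2$. As $0\le W_2\le1$, $\lambda_0\le1$ and $\iint W_2^2\le\iint W_2=d_2$. Hence $\lambda_0^2(1+\sum\mu_i^2)\le d_2$ and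
\[
\sum_{i\ge1}\mu_i^2\le\frac{d_2}{\lambda_0^2}-1\le\frac1{d_2}-1=\rho .
\]
Two values with $|\mu_i|>a$ would give $\sum\mu_i^2>2a^2=1$.
\end{proof}

This is where the range of the $x_j$ and $y_l$ in Theorem~\ref{thm:main} comes from. That all of them are below $\frac12$ lets us work with $\rho\le b^2<1$, which keeps the $\mu_i$ away from $-1$. Without this, $B$ is not even bounded below: the two-block graphons of Section~\ref{sec:model} with $\tau=d_1\to\frac12$ have $r=\rho\to1$, and the terms with $i$ odd in \eqref{eq:G} tend to $-\infty$ while the others stay bounded. The condition $x_j>\sqrt2-1$, i.e.\ $r_j>a$, guarantees that at most one eigenvalue can lie in a well.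

\section{Wells made of cycles}\label{sec:wells}

Besides $G_c$ from \eqref{eq:G} we need the polynomial $q_c(\mu)=\sum_{i=0}^{2k}c_i\mu^i$. To first order an eigenvalue $\mu\lambda_0$ contributes $\mu^{2N}q_c(\mu)$ to $B$. At most one $\mu$ is below $-a$; we treat it exactly, through $G_c$. All others lie in $[-a,b]$ and should help rather than hurt, so we want $q_c$ to be bounded below by a positive constant there.

The approximation $\log(1+z)\approx z$ is not exact, and for fixed $N$ its error does not tend to $0$ with the depth $\Delta$. We therefore first adjust the coefficients so that the logarithmic function $G_c$ itself has exact double zeros at the $r_j$, and only then dig.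

\begin{lemma}\label{lem:wells}
Let $q_0=\frac12(r_1-a)^{2k}$. There are an integer $N\ge2$ with
\begin{equation}\label{eq:N}
b^{2N}\le\tfrac14,\qquad 6b^{2N}(4^k+1)\le\tfrac{q_0}2 ,
\end{equation}
and $\xi_0>0$ such that the intervals $[r_j-\xi_0,r_j+\xi_0]$ are disjoint, contained in $(a,b)$, and the following holds. For every $\xi\in(0,\xi_0]$ there is $\Delta_0>0$ such that for all $\Delta\in(0,\Delta_0)$ and $\sigma\in(0,1)$ there are positive rationals $c_0,\dots,c_{2k}$ with $c_{2k}=1$ and, with $I_j=[r_j-\xi,r_j+\xi]$,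
\begin{enumerate}
\item[\textup{(W1)}] $\sum_ic_i<4^k+1$, and $q_c>q_0$ on $[-a,b]$;
\item[\textup{(W2)}] $G_c>0$ on $[a,b]\setminus\bigcup_j\operatorname{int}I_j$;
\item[\textup{(W3)}] $G_c\ge-(1+\sigma)\Delta r_j$ on $I_j$, for $1\le j\le k$;
\item[\textup{(W4)}] $G_c(r_j)<-(1-\sigma)\Delta r_j$ for $1\le j\le k$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Double zeros.} Let $h_{N,i}(r)=r^{-2N}\log(1+(-r)^{2N+i})$. Since $\log(1+z)=z+z^2\nu(z)$ with $\nu$ analytic on $|z|<1$,
\[
h_{N,i}(r)=(-r)^i+r^{2N+2i}\,\nu\big((-r)^{2N+i}\big) .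
\]
On $[a,b]$ the last term and its first two derivatives are $O(N^2b^{2N})$, so $h_{N,i}\to(-r)^i$ in $C^2([a,b])$ as $N\to\infty$.

Put $c_{2k}=1$, $g=\sum_{i}c_ih_{N,i}$, and consider the linear system $g(r_j)=g'(r_j)=0$ $(1\le j\le k)$ for the $2k$ unknowns $c_0,\dots,c_{2k-1}$. As $N\to\infty$ its matrix tends to that of the map sending $\sum_{i<2k}c_i(-r)^i$ to its values and first derivatives at $r_1,\dots,r_k$. This limit is invertible, since a polynomial of degree at most $2k-1$ with $k$ double zeros vanishes identically. So for large $N$ there is a unique solution $c^N$, and $c^N\to c^\infty$, where $\sum_ic_i^\infty(-r)^i$ is the monic polynomial of degree $2k$ with double zeros at the $r_j$, that is, $\prod_j(r-r_j)^2$. Substituting $r=-\mu$,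
\[
q_{c^\infty}(\mu)=\prod_{j=1}^k(\mu+r_j)^2 .
\]
Hence all $c_i^\infty>0$, $\sum_ic_i^\infty=\prod_j(1+r_j)^2<4^k$, and $q_{c^\infty}\ge(r_1-a)^{2k}=2q_0$ on $[-a,b]$.

The functions $g_N=\sum_ic_i^Nh_{N,i}$ tend to $\prod_j(r-r_j)^2$ in $C^2([a,b])$ and have double zeros at the $r_j$. The limit has positive second derivative at each $r_j$, so on fixed neighborhoods of the $r_j$ we have $g_N''>0$, and thus $g_N>0$ off $r_j$, for large $N$. Off these neighborhoods the limit is bounded below by a positive constant. We fix $N\ge2$ so large that $g_N>0$ on $[a,b]\setminus\{r_1,\dots,r_k\}$, $g_N''(r_j)>0$ for all $j$, the matrix of the system is invertible, \eqref{eq:N} holds, and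
\[
c_i^N>0,\qquad\sum_ic_i^N<4^k+1,\qquad q_{c^N}>q_0\ \text{ on }[-a,b].
\]
Put $G^0=G_{c^N}=r^{2N}g_N$. Then $G^0(r_j)=(G^0)'(r_j)=0$, $(G^0)''(r_j)=r_j^{2N}g_N''(r_j)>0$, and $G^0>0$ on $[a,b]\setminus\{r_1,\dots,r_k\}$. Choose $\xi_0>0$ such that the intervals $[r_j-\xi_0,r_j+\xi_0]$ are disjoint, contained in $(a,b)$, and $(G^0)''>0$ on each of them.

\emph{Digging.} We have $G_c=r^{2N}g$ and $G_c'=r^{2N}g'+2Nr^{2N-1}g$, so prescribing $(G_c(r_j),G_c'(r_j))$ is equivalent to prescribing $(g(r_j),g'(r_j))$. Hence the affine map $(c_0,\dots,c_{2k-1})\mapsto(G_c(r_j),G_c'(r_j))_{j}$, with $c_{2k}=1$, has invertible linear part. So there is a vector $v$ with $v_{2k}=0$ such that $c^\Delta:=c^N+\Delta v$ satisfies, for all $\Delta\geq 0$,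
\[
G_{c^\Delta}(r_j)=-\Delta r_j,\qquad G_{c^\Delta}'(r_j)=0\qquad(1\le j\le k).
\]
As $\Delta\to0$, $G_{c^\Delta}\to G^0$ in $C^2([a,b])$. Let $\xi\in(0,\xi_0]$. For all small $\Delta>0$ we then have: $c^\Delta_i>0$ and (W1) for $c^\Delta$; $G_{c^\Delta}>0$ on the compact set $[a,b]\setminus\bigcup\operatorname{int}I_j$; and $G_{c^\Delta}''>0$ on each $I_j$. By convexity and $G'_{c^\Delta}(r_j)=0$, the last property gives $G_{c^\Delta}\ge-\Delta r_j$ on $I_j$.

\emph{Rational coefficients.} $G_c$ and $q_c$ depend continuously on $c$, uniformly on $[a,b]$ and $[-a,b]$. So for given $\sigma\in(0,1)$, any positive rational $c$ with $c_{2k}=1$ close enough to $c^\Delta$ satisfies (W1)--(W4).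
\end{proof}

\section{A lower bound for $B$}\label{sec:B}

\begin{lemma}\label{lem:B}
Let $N,q_0$ be as in Lemma~\ref{lem:wells}, let $c_0,\dots,c_{2k}>0$ with $c_{2k}=1$ satisfy \textup{(W1)}, and let $\rho\le b^2$. Then $t(C_{2N+i},W_2)>0$ for $0\le i\le2k$. If no $\mu_i<-a$, then $B(W_2)\ge0$. Otherwise let $-r$ be the unique $\mu_i<-a$ $($so $a<r\le b)$, let $R$ be the multiset of the remaining $\mu_i$, and let $T=\sum_{\mu\in R}\mu^{2N}$. Then
\begin{equation}\label{eq:B}
B(W_2)\ge\log\frac{\lambda_0}{d_2}+G_c(r)+\frac{q_0}2\,T .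
\end{equation}
\end{lemma}

\begin{proof}
If no $\mu_i<-a$, put $r=0$, so $G_c(r)=0$, and let $R$ consist of all $\mu_i$; define $T$ as before. In both cases $R\subset[-a,b]$ by Lemma~\ref{lem:spectrum}. For $n\ge2N$ let $\Sigma_n=\sum_{\mu\in R}\mu^n$ and $z_n=\Sigma_n/(1+(-r)^n)$. Then
\begin{equation}\label{eq:factor}
t(C_n,W_2)=\lambda_0^n\big(1+(-r)^n+\Sigma_n\big)=\lambda_0^n\big(1+(-r)^n\big)(1+z_n).
\end{equation}
Since $|\mu_i|\le b<1$, \eqref{eq:mu} and \eqref{eq:N} give
\[
|\Sigma_n|\le T\le b^{2N-2}\sum_i\mu_i^2\le b^{2N}\le\tfrac14,\qquad 1+(-r)^n\ge1-b^{2N}\ge\tfrac12 .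
\]
Hence $|z_n|\le2T\le\frac12$, and $|z_n-\Sigma_n|=|\Sigma_n|r^n/(1+(-r)^n)\le2b^{2N}T$. In particular all factors in \eqref{eq:factor} are positive, and
\[
B(W_2)=L\log\frac{\lambda_0}{d_2}+G_c(r)+\sum_ic_i\log(1+z_{2N+i}),\qquad L=\sum_ic_i(2N+i)\ge c_{2k}(2N+2k)\ge1 .
\]
For $|z|\le\frac12$ we have $\log(1+z)\ge z-z^2$, and $z_n^2\le4T^2\le4b^{2N}T$, so $\log(1+z_n)\ge\Sigma_n-6b^{2N}T$. By (W1) and \eqref{eq:N} the last sum is at least
\[
\sum_{\mu\in R}\mu^{2N}q_c(\mu)-6b^{2N}(4^k+1)T\ \ge\ q_0T-\frac{q_0}2T=\frac{q_0}2T .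
\]
Since $\lambda_0\ge d_2$ and $L\ge1$, \eqref{eq:B} follows in both cases. When $r=0$, all terms on its right side are nonnegative, so $B(W_2)\ge0$.
\end{proof}

Suppose that $c$ also satisfies (W2) and (W3) for some $\Delta>0$ and $\sigma\in(0,1)$. Then $G_c(r)\ge-(1+\sigma)\Delta\max_jr_j$ for all $r\in[a,b]$, and since $\sigma<1$ and $r_j<1$,
\begin{equation}\label{eq:B2}
B(W_2)\ge-2\Delta\qquad\text{whenever }\rho\le b^2 .
\end{equation}

\section{The key inequality}\label{sec:key}

\subsection{The constants}\label{sec:constants}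

Recall $\gamma$ from \eqref{eq:gamma}; it is the margin against which all errors are measured. Take $q_0$, $N$, $\xi_0$ from Lemma~\ref{lem:wells} and choose, in this order:
\begin{enumerate}
\item $\omega\in(0,\frac18)$ and $\xi\in(0,\xi_0]$ so small that $\rho_k+\omega\le b^2$; that $r_j-\xi>\rho_{j-1}+2\omega$ for $2\le j\le k$; and that
\begin{equation}\label{eq:margin}
\rho\log\Big(1+\frac r\rho\Big)\ge r_j\log2+\frac\gamma2\qquad\text{if }1\le j\le l\le k,\ |r-r_j|\le\xi,\ |\rho-\rho_l|\le\omega .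
\end{equation}
This is possible by continuity: $r_j>\rho_{j-1}$ for $j\ge2$, and for $r=r_j$, $\rho=\rho_l$ the left side of \eqref{eq:margin} is at least $r_j\log2+\gamma$. Put $I_j=[r_j-\xi,r_j+\xi]$. Since $\rho_l>a>\frac58$ for $l\ge1$, the condition $|\rho-\rho_l|\le\omega$ with $l\ge1$ implies $\rho\ge\frac12$.
\item $s\ge2$ with $\frac2s\log18<\frac\gamma8$.
\item $\sigma\in(0,\frac1s)$ with $((1+\sigma)^2-1)\log2<\frac\gamma8$.
\item $\Delta\in(0,\Delta_0)$, with $\Delta_0=\Delta_0(\xi)$ from Lemma~\ref{lem:wells}, so small that $6\sqrt{e^{4\Delta}-1}<\omega$ and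
\[
\varepsilon_0:=(e^{2\Delta}-1)+5\sqrt{\frac{2\Delta}{1-a}}+\Big(\frac{4\Delta}{q_0}\Big)^{1/(2N)}\quad\text{satisfies}\quad216\,\varepsilon_0<\frac\gamma8,\quad108\,\varepsilon_0\le\frac12 .
\]
\item Rational $c_0,\dots,c_{2k}$ as in Lemma~\ref{lem:wells} for these $\xi,\Delta,\sigma$.
\item A rational $\kappa>0$ with $(1-\sigma)\log2\le\kappa\Delta\le(1+\sigma)\log2$.
\end{enumerate}
The functionals $A$ and $B$ are from now on those with these $s$, $N$ and $c$.

\begin{proposition}\label{prop:key}
If $0\le l\le k$ and $|\rho-\rho_l|\le\omega$, then $\rho A(W_1)+\kappa B(W_2)\ge0$.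
\end{proposition}

\subsection{Proof of Proposition~\ref{prop:key}}

We have $0<\rho\le\rho_k+\omega\le b^2$, so $A$ and $B$ are defined and $A\ge0$. If $B\ge0$, we are done. If $l=0$, then $\mu_i^2\le\rho\le\frac14+\frac18<\frac12=a^2$ by \eqref{eq:mu}, and $B\ge0$ by Lemma~\ref{lem:B}. So let $l\ge1$ and $B<0$. We show that $W_2$ then looks like the model and transfer the computation of Section~\ref{sec:model}.

\medskip
\noindent\textbf{Step 1: $W_2$ is close to the model.} By Lemma~\ref{lem:B} there is a unique eigenvalue $-r\lambda_0$ with $r\in(a,b]$. The first and the last term in \eqref{eq:B} are nonnegative, so $B<0$ forces $G_c(r)<0$, and by (W2), $r\in I_j$ for some $j$. Since $G_c(r)\ge-(1+\sigma)\Delta r_j\ge-2\Delta$ by (W3), \eqref{eq:B} and $B<0$ give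
\begin{equation}\label{eq:close}
-B\le(1+\sigma)\Delta r_j,\qquad\lambda_0\le d_2e^{2\Delta},\qquad T\le\frac{4\Delta}{q_0}.
\end{equation}
Let $f$ be a real unit eigenfunction for $-r\lambda_0$ and $\varphi$ one for $\lambda_0$ with $\langle1,\varphi\rangle\ge0$. Since $|W_2f|\le\|f\|_1\le1$ and $r\lambda_0\ge rd_2>\frac1{2\sqrt2}$, we have $|f|=|W_2f|/(r\lambda_0)\le2\sqrt2<3$ almost everywhere.

\medskip
\noindent\textbf{Step 2: the well is one of the first $l$, i.e.\ $j\le l$.} This is the general form of the restriction $r\le\rho$ in the model. Let $D_i(x)=\int W_i(x,y)\,dy$. Since $D_1=1-D_2$, $d_1=1-d_2$ and $D_2=W_21$,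
\[
\|D_1-d_1\|_2^2=\|D_2-d_2\|_2^2=\|W_21\|_2^2-d_2^2\le\lambda_0^2-d_2^2\le e^{4\Delta}-1 .
\]
Also $\|f^2\|_2\le3\|f\|_2=3$. As $W_1=1-W_2$ and $W_1\ge0$,
\begin{align*}
rd_2&\le\Big(\int f\Big)^2+r\lambda_0=\langle f,W_1f\rangle\le\iint W_1(x,y)\,\frac{f(x)^2+f(y)^2}2\,dx\,dy\\
&=\int D_1f^2=d_1+\int(D_1-d_1)f^2\le d_1+3\sqrt{e^{4\Delta}-1} .
\end{align*}
Dividing by $d_2>\frac12$ gives $r\le\rho+6\sqrt{e^{4\Delta}-1}<\rho_l+2\omega$. If $j>l$, then $j\ge2$ and $r\ge r_j-\xi>\rho_{j-1}+2\omega\ge\rho_l+2\omega$, a contradiction.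

\medskip
\noindent\textbf{Step 3: a dense spot of $W_1$.} In the model, $W_1=d_1+rd_2\,f\otimes f$ with $f=\pm1$, and $W_1$ has density $d_1+rd_2$ on the set where $f=1$. In general we use the weight $u=f_+$, the positive part of $f$, after choosing the sign of $f$ so that $\int f_+^2\ge\frac12$. We show
\begin{equation}\label{eq:dense}
\langle u,W_1u\rangle\ge(d_1+rd_2-36\,\varepsilon_0)\Big(\int u\Big)^2 .
\end{equation}

First, $\varphi$ is almost constant. Let $\delta=1-\langle1,\varphi\rangle^2\in[0,1]$. Since $-r$ is the unique $\mu_i$ with modulus greater than $a$, all elements of $R$ have modulus at most $a$. So all eigenvalues of $W_2$ other than $\lambda_0$, including $-r\lambda_0$ and possibly $0$, are at most $a\lambda_0$, and $d_2=\langle1,W_21\rangle\le\lambda_0(1-\delta)+a\lambda_0\delta$. With \eqref{eq:close},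
\[
\delta\le\frac{1-d_2/\lambda_0}{1-a}\le\frac{1-e^{-2\Delta}}{1-a}\le\frac{2\Delta}{1-a} .
\]
Since $f\perp\varphi$, Bessel's inequality gives $(\int f)^2\le1-\langle1,\varphi\rangle^2=\delta$. Therefore
\begin{equation}\label{eq:u}
\langle u,f\rangle=\int u^2\ge\tfrac12,\quad\int u=\tfrac12\Big(\|f\|_1+\int f\Big)\le\frac{1+\sqrt\delta}2,\quad\int u\ge\tfrac13\int u^2\ge\tfrac16,\quad\int u\le\|u\|_2\le1 .
\end{equation}

Write $W_2=\lambda_0\,\varphi\otimes\varphi-r\lambda_0\,f\otimes f+Z$. The operator norm of $Z$ is $\lambda_0\sup_{\mu\in R}|\mu|\le T^{1/(2N)}$ (and $Z=0$ if $R$ is empty). Since $\varphi=\sqrt{1-\delta}\cdot1+\sqrt\delta\,\psi$ with $\|\psi\|_2=1$, we have $|\langle u,\varphi\rangle|\le\int u+\sqrt\delta$ and $\langle u,\varphi\rangle^2\le(\int u)^2+2\sqrt\delta+\delta\le(\int u)^2+3\sqrt\delta$. Using $\lambda_0\le1$ and $\|u\|_2\le1$,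
\[
\langle u,W_1u\rangle=\Big(\int u\Big)^2-\langle u,W_2u\rangle\ge(1-\lambda_0)\Big(\int u\Big)^2+r\lambda_0\langle u,f\rangle^2-3\sqrt\delta-T^{1/(2N)} .
\]
Here $1-\lambda_0\ge1-d_2e^{2\Delta}\ge d_1-(e^{2\Delta}-1)$ and $r\lambda_0\ge rd_2$. By \eqref{eq:u},
\[
\langle u,f\rangle^2\ge\tfrac14\ge\Big(\int u\Big)^2(1+\sqrt\delta)^{-2}\ge\Big(\int u\Big)^2(1-2\sqrt\delta).
\]
With $rd_2\le1$, $\int u\le1$ and the bounds on $\delta$ and $T$,
\[
\langle u,W_1u\rangle\ge(d_1+rd_2)\Big(\int u\Big)^2-(e^{2\Delta}-1)-5\sqrt\delta-T^{1/(2N)}\ge(d_1+rd_2)\Big(\int u\Big)^2-\varepsilon_0 .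
\]
Since $(\int u)^2\ge\frac1{36}$, \eqref{eq:dense} follows.

\medskip
\noindent\textbf{Step 4: the charge.} Let $s'=s/(s-1)$. Since $0\le u\le3$, $\int u^{s'}\le3^{s'-1}\int u$, so
\[
\|u\|_{s'}\le3^{1/s}\Big(\int u\Big)^{1-1/s}\le18^{1/s}\int u ,
\]
where the last step uses $\int u\ge\frac16$. Lemma~\ref{lem:holder} and \eqref{eq:dense} give $M_s\ge18^{-2/s}(d_1+rd_2-36\varepsilon_0)$. As $\rho\ge\frac12$, $d_1=\frac\rho{1+\rho}\ge\frac13$. Dividing by $d_1$,
\[
A\ge\log\Big(1+\frac r\rho-108\,\varepsilon_0\Big)-\frac2s\log18\ge\log\Big(1+\frac r\rho\Big)-216\,\varepsilon_0-\frac2s\log18\ge\log\Big(1+\frac r\rho\Big)-\frac\gamma4 ,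
\]
where we used $\log(x-y)\ge\log x-2y$ for $x\ge1$, $0\le y\le\frac12$; this holds because $-\log(1-z)\le\frac z{1-z}\le2z$ for $z=y/x\le\frac12$, and $z\le y$.

\medskip
\noindent\textbf{Step 5: conclusion.} By Step 2, $j\le l$, so \eqref{eq:margin} applies. With $\rho<1$,
\[
\rho A\ge r_j\log2+\frac\gamma2-\frac\gamma4=r_j\log2+\frac\gamma4 .
\]
On the other hand, by \eqref{eq:close}, the choices of $\kappa$ and $\sigma$, and $r_j<1$,
\[
-\kappa B\le\kappa(1+\sigma)\Delta r_j\le(1+\sigma)^2r_j\log2\le r_j\log2+\frac\gamma8 .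
\]
Hence $\rho A+\kappa B>0$. \qed

\section{Failures at the wells and end of the proof of Theorem~\ref{thm:main}}\label{sec:end}

\begin{lemma}\label{lem:witness}
Let the constants be as in Section~\ref{sec:constants} and let $1\le j\le k$. Let $W_1^{(j)}$ equal $2x_j$ on $[0,\frac12)^2\cup[\frac12,1]^2$ and $0$ elsewhere, and let $W_2^{(j)}=1-W_1^{(j)}$. Then $d_1=x_j$, $\rho=r_j$, and $r_jA(W_1^{(j)})+\kappa B(W_2^{(j)})<0$.
\end{lemma}

\begin{proof}
This is the model of Section~\ref{sec:model} with $d_1=\tau=x_j$; it is a graphon as $2x_j<1$. Since $K_{s,s}$ is connected, only maps that send all vertices into the same half contribute: $t(K_{s,s},W_1^{(j)})=2^{1-2s}(2x_j)^{s^2}$, so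
\[
A(W_1^{(j)})=\frac{s^2-2s+1}{s^2}\log2=\Big(1-\frac1s\Big)^2\log2 .
\]
The nonzero eigenvalues of $W_2^{(j)}$ are $\frac12((1-2x_j)+1)=1-x_j=d_2$ and $\frac12((1-2x_j)-1)=-x_j=-r_jd_2$, so $B(W_2^{(j)})=G_c(r_j)<-(1-\sigma)\Delta r_j$ by (W4). With $\kappa\Delta\ge(1-\sigma)\log2$,
\[
r_jA+\kappa B<r_j\log2\,\Big[\Big(1-\frac1s\Big)^2-(1-\sigma)^2\Big]<0
\]
because $\sigma<\frac1s$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
We apply Proposition~\ref{prop:reduction} with the constants of Section~\ref{sec:constants} and $\Lambda=2\Delta$. We have $\omega<\frac18<\rho_0$ and $\rho_k+\omega\le b^2$. Condition (i) is Lemma~\ref{lem:B} together with \eqref{eq:B2}, condition (ii) is Proposition~\ref{prop:key}, and condition (iii) is Lemma~\ref{lem:witness}.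
\end{proof}

\section{Proof of Theorem~\ref{thm:convex}}\label{sec:convex}

Let $e_i=e(H_i)$, let $p<p'$ in $(0,1)$, and suppose $p'\notin\pi(H_1,H_2)$, witnessed by $W_1+W_2=1$. We show $p\notin\pi(H_1,H_2)$; this is the up-set property. Put $c=p/p'$ and rescale the witness:
\[
W_1'=cW_1,\qquad W_2'=1-cW_1=cW_2+(1-c).
\]
Since $t(H_1,cW_1)=c^{e_1}t(H_1,W_1)$,
\[
\tau:=\frac{t(H_1,W_1)}{p'^{\,e_1}}=\frac{t(H_1,W_1')}{p^{e_1}} .
\]
With $z:=P(W_2)/(1-p')$, the witness satisfies
\begin{equation}\label{eq:wit}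
\frac{p'}{e_1}(\tau-1)+\frac{1-p'}{e_2}(z^{e_2}-1)<0 .
\end{equation}
By \eqref{eq:convex}, $P(W_2')\le cP(W_2)+(1-c)=c(1-p')z+(1-c)$. As $c(1-p')+(1-c)=1-cp'=1-p$,
\[
\frac{P(W_2')}{1-p}\le wz+(1-w),\qquad w=\frac{c(1-p')}{1-p}\in[0,1].
\]
By monotonicity and convexity of $x\mapsto x^{e_2}$ on $[0,\infty)$, $\big(\frac{P(W_2')}{1-p}\big)^{e_2}-1\le w(z^{e_2}-1)$. Since $p=cp'$ and $(1-p)w=c(1-p')$,
\[
\frac p{e_1}(\tau-1)+\frac{1-p}{e_2}\Big(\Big(\frac{P(W_2')}{1-p}\Big)^{e_2}-1\Big)\le c\Big[\frac{p'}{e_1}(\tau-1)+\frac{1-p'}{e_2}(z^{e_2}-1)\Big]<0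
\]
by \eqref{eq:wit}. So $(W_1',W_2')$ violates \eqref{eq:norm} at $p$, and $p\notin\pi(H_1,H_2)$.

The statement for $H_1$ follows from $\pi(H_1,H_2)=\{1-p:p\in\pi(H_2,H_1)\}$. If $W\mapsto t(H_2,|W|)^{1/e_2}$ is a norm, then \eqref{eq:convex} is its triangle inequality for $cW$ and the constant $1-c$, combined with homogeneity and $P(1)=1$. \qed

\begin{thebibliography}{9}
\bibitem{BMN} Natalie Behague, Natasha Morrison and Jonathan A. Noel, \emph{Common Pairs of Graphs}, arXiv:2208.02045 (2022).
\end{thebibliography}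

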